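\title{Patience does not reconcile envy-freeness and efficiency}

\begin{abstract}
A group of $n$ agents shares the time slots $1,2,3,\dots$, and each agent values sets of slots by a probability measure. An agent has patience $k$ if the slots after any slot $t$ are together worth at least $k$ times as much to her as $t$. We ask whether enough patience guarantees an allocation that is both envy-free and Pareto efficient. It does exactly when $n\le 2$, and for $n=2$ the sharp level is $k=1$. For every $n\ge 3$ and every $k$ we give an explicit counterexample in which all agents prefer earlier slots, and we show that counterexamples exist among geometric discounters, even for weak efficiency. Two agents with the same discount factor $\delta$ must be exactly tied, which gives a relation $\sum_t\varepsilon_t\delta^{t-1}=0$ with $\varepsilon_t\in\{-1,0,1\}$. A more patient third agent makes every efficient allocation leave only a sparse set of slots for this relation, and sparse relations are excluded by divisibility for rational $\delta$ and by a measure estimate for almost every $\delta$.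
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Agents $1,\dots,n$ share the time slots $T=\{1,2,3,\dots\}$. An \emph{allocation} is a partition $(S_1,\dots,S_n)$ of $T$ into schedules, where $S_i$ goes to agent $i$. Agent $i$ evaluates schedules by a \emph{utility} $u_i$, a countably additive probability measure on the subsets of $T$. Writing $u(t)$ for $u(\{t\})$, a utility is a sequence of nonnegative weights with sum $1$, and $u(S)=\sum_{t\in S}u(t)$. An \emph{economy} is a tuple $(u_1,\dots,u_n)$. An allocation $(S_i)$ is
\begin{itemize}
\item \emph{envy-free} if $u_i(S_i)\ge u_i(S_j)$ for all $i,j$;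
\item \emph{efficient} (Pareto efficient) if no allocation $(S_i')$ has $u_i(S_i')\ge u_i(S_i)$ for all $i$ with strict inequality for some $i$;
\item \emph{weakly efficient} if no allocation $(S_i')$ has $u_i(S_i')>u_i(S_i)$ for all $i$.
\end{itemize}
Every efficient allocation is weakly efficient. Two elementary facts are used throughout.
\begin{itemize}
\item[(F1)] In an envy-free allocation $u_i(S_i)\ge 1/n$ for every $i$, because $u_i(S_i)$ is the largest of $n$ numbers with sum $1$.
\item[(F2)] If $\lambda_1,\dots,\lambda_n>0$ and every slot $t$ goes to an agent who maximizes $\lambda_iu_i(t)$, then the allocation is efficient, because it maximizes $\sum_i\lambda_iu_i(S_i)$ and a Pareto improvement would increase this sum.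
\end{itemize}
By (F2) efficient allocations always exist. Envy-free allocations need not: if all agents give slot $1$ a weight above $\frac12$, its owner is envied. Patience is the condition that keeps single slots small. Put $T_{>t}=\{t+1,t+2,\dots\}$. For $k\in[0,\infty)$, a utility $u$ is \emph{$k$-Kakeya}, written $u\in\mathcal U_k$, if
\[
u(T_{>t})\ge k\,u(t)\qquad\text{for all }t\in T .
\]
The classes $\mathcal U_k$ shrink as $k$ grows, and $\mathcal U_0$ contains every utility. If $u\in\mathcal U_k$ then $(1+k)u(t)\le u(t)+u(T_{>t})\le1$, so every slot is worth at most $1/(k+1)$; but the condition says more, since it makes each slot small compared with what is still to come, at every time. We write $\mathcal U_{\mathrm M}$ for the utilities with $u(t)\ge u(t+1)$ for all $t$, a weak preference for earlier slots. The basic example is \emph{geometric discounting} with factor $\delta\in(0,1)$,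
\[
g_\delta(t)=(1-\delta)\delta^{t-1},\qquad g_\delta(T_{>t})=\delta^{t}.
\]
It lies in $\mathcal U_{\mathrm M}$, and it lies in $\mathcal U_k$ exactly when $\delta/(1-\delta)\ge k$, that is, when $\delta\ge k/(k+1)$.

It is known that patience ensures envy-freeness: for each $n$ there is a finite threshold $\mathsf p(n)$ such that every economy with all $u_i\in\mathcal U_{\mathsf p(n)}\cap\mathcal U_{\mathrm M}$ has an envy-free allocation. We call this the \emph{existence result}; our proofs do not use it. The problem we solve comes from Brandl and Mackenzie \cite{BM}.

\medskip\noindent\textbf{Question.} \emph{Is there, for each $n$, a number $k_n\in[0,\infty)$ such that every economy of $n$ agents with all $u_i\in\mathcal U_{k_n}$ has an allocation that is both envy-free and efficient?}\medskip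

One would guess yes. If all agents have the same utility $u$, then $\sum_iu(S_i)=1$ for every allocation, so every allocation is efficient and the existence result settles the case $u\in\mathcal U_{\mathsf p(n)}\cap\mathcal U_{\mathrm M}$. A single agent in $\mathcal U_1$ can cut off a schedule of any prescribed value (Lemma~\ref{lem:cut}), as if time were divisible. And when slots really are divisible, a three-agent economy of geometric discounters of the kind we use below does have an envy-free and efficient allocation (Example~\ref{ex:divisible}). The guess is right for two agents and wrong for three.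

\begin{theorem}\label{thm:explicit}
Let $n\ge3$ and $k\in[0,\infty)$. There is an economy with $n$ agents, all in $\mathcal U_k\cap\mathcal U_{\mathrm M}$, that has no envy-free and efficient allocation. It is given explicitly in Section~\ref{sec:explicit}.
\end{theorem}

\begin{theorem}\label{thm:two}
For $n=1$ the value $k_1=0$ works. For $n=2$ the value $k_2=1$ works, and no $k<1$ works, even for geometric discounters.
\end{theorem}

\begin{theorem}\label{thm:geometric}
Let $n\ge3$ and $\beta\in(0,1)$. There are $\gamma_0<1$ and a Lebesgue-null set $\mathcal N\subset(0,\beta]$ such that for all $\delta\in(0,\beta]\setminus\mathcal N$ and $\gamma\in[\gamma_0,1)$, the economy in which $n-1$ agents have utility $g_\delta$ and one agent has utility $g_\gamma$ has no allocation that is envy-free and weakly efficient. Consequently, for every $k$ there are counterexamples in $\mathcal U_k\cap\mathcal U_{\mathrm M}$ that consist of geometric discounters only.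
\end{theorem}

So $k_n$ exists if and only if $n\le2$. For $k\ge\mathsf p(n)$ the economies of Theorems~\ref{thm:explicit} and~\ref{thm:geometric} have envy-free allocations by the existence result and efficient ones by (F2); it is the combination that fails. Theorem~\ref{thm:geometric} contains the existence statement of Theorem~\ref{thm:explicit}, but its proof selects $\delta$ by a measure argument, whereas the proof of Theorem~\ref{thm:explicit} names the economy and uses only a congruence.

Section~\ref{sec:two} treats $n\le2$. Section~\ref{sec:three} isolates the obstruction for three agents and ends with a complete numerical counterexample for $n=3$, $k=2$. Sections~\ref{sec:explicit} and~\ref{sec:geometric} prove Theorems~\ref{thm:explicit} and~\ref{thm:geometric}. For integers $x\le y$ we write $[x,y]$ also for the set of slots $\{x,\dots,y\}$, and $\mathbf 1_S$ is the indicator function of $S$.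

\section{One and two agents}\label{sec:two}

\begin{lemma}\label{lem:cut}
If $u\in\mathcal U_1$ and $\alpha\in[0,1]$, there is $S\subset T$ with $u(S)=\alpha$.
\end{lemma}

\begin{proof}
Go through $t=1,2,\dots$ and let $\sigma_t$ be the value of the slots included before time $t$. Include $t$ in $S$ if and only if $\sigma_t+u(t)\le\alpha$. Then $s=u(S)\le\alpha$. Suppose that $s<\alpha$. An excluded slot $t$ has $u(t)>\alpha-\sigma_t\ge\alpha-s>0$, so only finitely many slots are excluded, the weights having sum $1$. At least one slot is excluded, since otherwise $s=1\ge\alpha$. Let $t$ be the last one. All later slots lie in $S$, so by the Kakeya condition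
\[
s=\sigma_t+u(T_{>t})\ge\sigma_t+u(t)>\alpha ,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
For $n=1$ there is only one allocation, and it is envy-free and efficient. Let $n=2$.

\emph{The value $k_2=1$ works.} Let $u_1,u_2\in\mathcal U_1$, and let $\mathcal A$ be the set of allocations with $u_i(S_i)\ge\frac12$ for $i=1,2$. It is nonempty: take $S$ with $u_1(S)=\frac12$ from Lemma~\ref{lem:cut}, give agent $2$ whichever of $S$ and $T\setminus S$ she values more, and give agent $1$ the other. Every allocation in $\mathcal A$ is envy-free, because $u_i(S_i)\ge\frac12\ge1-u_i(S_i)=u_i(S_j)$ for $j\ne i$. It remains to find an efficient one. An allocation is a point of $\{1,2\}^T$, which is compact in the product topology by Tychonoff's theorem. The function $u_i(S_i)=\sum_tu_i(t)\mathbf 1_{S_i}(t)$ is a series of continuous functions of the allocation dominated by $\sum_tu_i(t)=1$; it converges uniformly, so it is continuous. Hence $\mathcal A$ is compact and $u_1(S_1)+u_2(S_2)$ attains a maximum on $\mathcal A$. The maximizer is efficient, since a Pareto improvement of it would again lie in $\mathcal A$ and would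 have a larger sum.

\emph{No $k<1$ works.} Given $k<1$, choose $\delta\in(0,\frac12)$ with $\delta/(1-\delta)\ge k$, which is possible because $\delta/(1-\delta)\to1$ as $\delta\to\frac12$. Let both agents have utility $g_\delta\in\mathcal U_k\cap\mathcal U_{\mathrm M}$. The owner of slot $1$ has utility at least $1-\delta>\frac12$, so the other agent has less than $\frac12$, against (F1). There is no envy-free allocation at all.
\end{proof}

\begin{remark}\label{rem:prop}
For any $n$, the set of allocations with $u_i(S_i)\ge1/n$ for all $i$ is compact and closed under Pareto improvements, so the same argument finds an efficient allocation in it whenever it is nonempty. What is special about $n=2$ is that this set consists of envy-free allocations. For $n\ge3$ the bound $u_i(S_i)\ge 1/n$ does not prevent the remaining value from being concentrated in the schedule of one other agent.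
\end{remark}

\section{Three agents: ties and gaps}\label{sec:three}

Envy-freeness is a system of inequalities, but between two agents with the same utility it is an equation, and an equation cannot be met by rounding.

\begin{definition}
A \emph{tie at $\delta\in(0,1)$} is a sequence $\varepsilon\in\{-1,0,1\}^T$, not identically zero, with $\sum_{t\ge1}\varepsilon_t\delta^{t-1}=0$. Its \emph{support} is $\{t:\varepsilon_t\ne0\}$.
\end{definition}

\begin{lemma}\label{lem:tie}
Suppose that agents $1$ and $2$ both have utility $g_\delta$ and that $(S_i)$ is envy-free. Then every $S_i$ is nonempty, and $\varepsilon=\mathbf 1_{S_1}-\mathbf 1_{S_2}$ is a tie at $\delta$ with support $S_1\cup S_2$.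
\end{lemma}

\begin{proof}
The sets are nonempty by (F1). Neither of the two agents envies the other, so $0=g_\delta(S_1)-g_\delta(S_2)=(1-\delta)\sum_t\varepsilon_t\delta^{t-1}$.
\end{proof}

This lemma is all that the proofs of Theorems~\ref{thm:explicit} and~\ref{thm:geometric} use of envy-freeness. Ties alone are no obstruction: for $\delta\ge\frac12$, Lemma~\ref{lem:cut} splits $T$ into two halves of equal value, which is a tie with support $T$. The obstruction appears when a third agent competes for the support. This is why $n\ge3$ is needed.

In this section $n=3$, agents $1$ and $2$ have utility $u=g_\delta$, agent $3$ has utility $v$, and $D=S_1\cup S_2$. Suppose first that $v=g_\gamma$ with $\gamma>\delta$. The ratio $u(t)/v(t)$ is strictly decreasing, so the natural efficient allocations are the \emph{threshold allocations}, those with $D=[1,m]$: they satisfy (F2) with weights $1,1,u(m)/v(m)$.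

\begin{example}[divisible slots]\label{ex:divisible}
Let slot $t$ be the time interval $(t-1,t]$, let it be divisible, and let a fraction $x$ of it be worth $xu(t)$ or $xv(t)$. The values $U(\tau)$ and $V(\tau)$ of the time up to $\tau$ are piecewise linear with $U(m)=1-\delta^m\ge1-\gamma^m=V(m)$ at integers, so $U\ge V$. Choose $\tau$ with $U(\tau)=\frac23$. Give agent $3$ the time after $\tau$, and give agents $1$ and $2$ one half each of every slot, or part of a slot, before $\tau$. All three shares have $u$-value $\frac13$, and agent $3$ has $1-V(\tau)\ge\frac13\ge V(\tau)/2$, so nobody envies. The allocation is efficient by the argument of (F2) with weights $1,1,u(m)/v(m)$, where $m$ is the slot that contains $\tau$.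
\end{example}

With indivisible slots, an envy-free threshold allocation needs a tie with finite support, so $\delta$ must be a root of a polynomial with coefficients in $\{-1,0,1\}$. Sometimes it is.

\begin{example}[a finite tie]\label{ex:golden}
Let $\delta=(\sqrt5-1)/2$, so that $1=\delta+\delta^2$, and let $\gamma\ge2^{-1/2}>\delta$. Take $S_1=\{1\}$, $S_2=\{2,3\}$, $S_3=T_{>3}$. Then $u(S_1)=u(S_2)=1-\delta=\delta^2>\delta^3=u(S_3)$. Also $v(S_3)=\gamma^3$ is at least $v(S_2)=\gamma-\gamma^3$ because $2\gamma^2\ge1$, and at least $v(S_1)=1-\gamma$ because $\gamma+\gamma^3\ge\frac32\cdot2^{-1/2}>1$. This threshold allocation is envy-free and efficient.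
\end{example}

Now let $\delta=\frac23$. There is no finite tie: if $s$ were the last point of the support, then multiplying the relation by $3^{s-1}$ would give $\sum_{t\le s}\varepsilon_t2^{t-1}3^{s-t}=0$, where every term is divisible by $3$ except the last, $\pm2^{s-1}$. So no threshold allocation is envy-free. Envy-free allocations do exist for every $v$ with $v(1)\le\frac13$. Indeed, let $S_1=\{1\}$, of $u$-value $\frac13$. On $T_{>1}$ the utility $u$ is a shifted copy of itself scaled by $\frac23$, so Lemma~\ref{lem:cut} splits $T_{>1}$ into two sets of $u$-value $\frac13$. Agent $3$ takes the one she prefers, of $v$-value at least $(1-v(1))/2\ge v(1)$, and agent $2$ takes the other.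

If efficiency forced $D$ to be finite we would be done. It does not, because with indivisible slots an efficient allocation need not be of threshold form.

\begin{example}[an efficient allocation with infinite $D$]\label{ex:progression}
Let $\delta<\frac12$, let $\gamma\in(0,1)$, and let $m\ge2$ satisfy $\gamma+\gamma^m<1$. Every allocation with $D=\{m,2m,3m,\dots\}$ is efficient. A Pareto improvement would have $D'\ne D$, $u(D')\ge u(D)$ and $v(D')\le v(D)$. Let $t$ be the first slot in which $D$ and $D'$ differ. Since $u(t)=(1-\delta)\delta^{t-1}>\delta^t=u(T_{>t})$, the inequality $u(D')\ge u(D)$ forces $t\in D'\setminus D$. Then $v(D')-v(D)\ge v(t)-v(D\cap T_{>t})\ge v(t)\bigl(1-\frac{\gamma}{1-\gamma^m}\bigr)>0$, a contradiction.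
\end{example}

So two quantitative statements are needed: efficiency makes $D$ thin, and a tie cannot be thin. The divisibility argument has a quantitative form, since a nonzero partial sum of length $N$ is at least $3^{-(N-1)}$ in absolute value, and the rest of the series must cancel it before $(\frac23)^t$ becomes much smaller than that. A tie at $\frac23$ that has started by time $N$ therefore cannot pause until time about $3N$. To force such a pause we replace $g_\gamma$ by a utility that is constant on blocks of geometrically growing length.

\begin{example}[a counterexample for $n=3$, $k=2$]\label{ex:numeric}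
Let $u=g_{2/3}\in\mathcal U_2\cap\mathcal U_{\mathrm M}$. Cut $T$ into consecutive blocks $B_1=[1,5]$, $B_2=[6,30]$, $B_3=[31,155]$, \dots\ with $|B_j|=5^j$, and let $v(t)=10^{-j}$ on $B_j$. Then $v(B_j)=2^{-j}$, and the tail after $t\in B_j$ is at least $2^{-j}=5^jv(t)$, so $v\in\mathcal U_2\cap\mathcal U_{\mathrm M}$. Since $v(1)=\frac1{10}$, envy-free allocations exist. Suppose that one of them, $(S_i)$, is efficient.

\emph{Two trades.} If agent $3$ owned a slot earlier than a slot of agent $1$ or $2$ in the same block, exchanging the two would help the impatient agent and cost agent $3$ nothing. So $D$ comes first in each block. Next let agent $3$ own $t\in B_j$, and suppose agent $1$ owns $12$ slots of $B_{j+1}$. At most two of them are $t+1$, $t+2$, so ten of them are at least $t+3$. Agent $3$ is indifferent between these ten slots and $t$. For agent $1$ they are worth at most $u(T_{>t+2})=\frac8{27}(\frac23)^{t-1}<\frac13(\frac23)^{t-1}=u(t)$, so the exchange is a Pareto improvement. The same holds for agent $2$, and hence $|D\cap B_{j+1}|\le22$.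

\emph{The gap.} By (F1), $v(S_3)\ge\frac13>\frac14=v(T_{>30})$, so $S_3$ meets $B_1$ or $B_2$. If it meets $B_1$, then $|D\cap B_2|\le22<25$. So $S_3$ meets $B_2$ in either case, and $D\cap B_3\subset[31,52]$. The tie $\varepsilon$ of Lemma~\ref{lem:tie} vanishes on $[53,155]$, and it has started by time $52$ because $u(S_1)\ge\frac13>u(T_{>52})$.

\emph{The contradiction.} The sum $A=\sum_{t\le52}\varepsilon_t(\frac23)^{t-1}$ is nonzero by the divisibility argument and is a multiple of $3^{-51}$. It is canceled by the terms with $t>155$, so $|A|\le3(\frac23)^{155}$. Together these give $3^{103}\le2^{155}$. But $3^7=2187>2048=2^{11}$, so $3^{103}>3^5\cdot2^{154}>2^{155}$.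
\end{example}

\section{The explicit economy}\label{sec:explicit}

We now carry out the argument of Example~\ref{ex:numeric} for all $n\ge3$ and all $k$. The arithmetic comes first, since it tells us how long the gaps must be.

\begin{lemma}[ties have no long gaps]\label{lem:gap}
Let $q\ge1$ be an integer, $\delta=\frac q{q+1}$ and $C=\log(q+1)/\log(1/\delta)$. Let $\varepsilon$ be a tie at $\delta$, and let $N<M$ be positive integers such that $\varepsilon_t\ne0$ for some $t\le N$ and $\varepsilon_t=0$ for $N<t\le M$. Then $M\le CN$.
\end{lemma}

\begin{proof}
Let $A=\sum_{t\le N}\varepsilon_t\delta^{t-1}$. Since $\varepsilon$ is a tie and vanishes on $[N+1,M]$,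
\[
|A|=\Bigl|\sum_{t>M}\varepsilon_t\delta^{t-1}\Bigr|\le\frac{\delta^M}{1-\delta}=(q+1)\delta^M .
\]
Let $s\le N$ be largest with $\varepsilon_s\ne0$. The number
\[
(q+1)^{s-1}A=\sum_{t\le s}\varepsilon_t\,q^{t-1}(q+1)^{s-t}
\]
is an integer congruent to $\varepsilon_sq^{s-1}\equiv\varepsilon_s(-1)^{s-1}=\pm1$ modulo $q+1$. As $q+1\ge2$, it is not zero, so $|A|\ge(q+1)^{-(s-1)}\ge(q+1)^{-(N-1)}$. Comparing the two bounds gives $(q+1)^{-N}\le\delta^M$, and taking logarithms gives $M\log(1/\delta)\le N\log(q+1)$.
\end{proof}

\paragraph{The economy.} Fix $n\ge3$ and $k$. Let $q\ge\max(k,1)$ be an integer, with $\delta$ and $C$ as in Lemma~\ref{lem:gap}. Agents $1,\dots,n-1$ have utility $u=g_\delta$, which lies in $\mathcal U_k\cap\mathcal U_{\mathrm M}$ because $\delta/(1-\delta)=q\ge k$. Fix an integer $a\ge1$ with $\delta^a<1-\delta$. It measures how soon these agents prefer one slot to the whole future: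
\begin{equation}\label{eq:a}
u(\{t+a,t+a+1,\dots\})=\delta^{t+a-1}<(1-\delta)\delta^{t-1}=u(t)\qquad(t\in T).
\end{equation}
Agent $n$ must force gaps whose endpoints have ratio above $C$, so the blocks grow by a factor $K>C$. Choose an integer $K$ with
\[
K>\max(k,C),\qquad K^2>c:=(n-1)(a+2K-2),
\]
which holds for all large $K$. Let $M_0=0$, $M_j=K+K^2+\dots+K^j$ and $B_j=[M_{j-1}+1,M_j]$ for $j\ge1$, so that $|B_j|=K^j$ and $M_j=K(M_{j-1}+1)$. Agent $n$ has utility
\[
v(t)=v_j:=(2K)^{-j}\qquad(t\in B_j).
\]
Then $v(B_j)=2^{-j}$, so $v$ is a probability measure, and $v$ is nonincreasing. For $t\in B_j$ we have $v(T_{>t})\ge\sum_{i>j}2^{-i}=2^{-j}=K^jv_j\ge k\,v(t)$. Hence $v\in\mathcal U_k\cap\mathcal U_{\mathrm M}$. The point of the construction is that the exchange rate $v_j/v_{j+1}=2K$ between consecutive blocks does not depend on $j$, while the blocks grow. Example~\ref{ex:numeric} is the case $n=3$, $q=2$, $a=3$, $K=5$, $c=22$.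

\begin{lemma}[efficiency forces long gaps]\label{lem:blocks}
Let $(S_i)$ be an efficient allocation in this economy, let $D=S_1\cup\dots\cup S_{n-1}$, and suppose that $S_n$ meets $B_{j_0}$. Then $D\cap B_j\subset[M_{j-1}+1,M_{j-1}+c]$ for all $j>j_0$.
\end{lemma}

\begin{proof}
\emph{(a) $D\cap B_j$ is an initial segment of $B_j$ for every $j$.} Otherwise there are $t<s$ in $B_j$ with $t\in S_n$ and $s\in S_i$ for some $i<n$. Exchanging $s$ and $t$ changes the utility of agent $n$ by $v_j-v_j=0$ and that of agent $i$ by $u(t)-u(s)>0$, which contradicts efficiency.

\emph{(b) If $S_n$ meets $B_j$, then $|D\cap B_{j+1}|\le c$.} Let $t\in S_n\cap B_j$ and suppose $|D\cap B_{j+1}|>c$. Then some agent $i<n$ owns at least $a+2K-1$ slots of $B_{j+1}$. All of them exceed $t$, so at most $a-1$ of them are smaller than $t+a$. Choose a set $Z$ of $2K$ of the others, and let agent $i$ give $Z$ to agent $n$ in exchange for $t$. The utility of agent $n$ changes by $2Kv_{j+1}-v_j=0$, and that of agent $i$ by $u(t)-u(Z)>0$ by \eqref{eq:a}. This contradicts efficiency.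

\emph{(c) Induction.} For $j\ge1$ we have $|B_{j+1}|\ge K^2>c$. So if $S_n$ meets $B_j$, then by (b) it meets $B_{j+1}$. Hence $S_n$ meets $B_j$ for all $j\ge j_0$, and for $j>j_0$ the set $D\cap B_j$ is an initial segment of $B_j$ by (a) with at most $c$ elements by (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Suppose that $(S_i)$ is envy-free and efficient in the economy above. As $n\ge3$, agents $1$ and $2$ both have utility $g_\delta$. By Lemma~\ref{lem:tie}, $S_n$ meets some block $B_{j_0}$, and there is a tie $\varepsilon$ at $\delta$ with support in $D$. Let $j>j_0$ be so large that the support meets $[1,M_{j-1}]$. Put $N=M_{j-1}+c$ and $M=M_j$; then $N<M$ because $c<K^2\le K^j$. By Lemma~\ref{lem:blocks}, $\varepsilon$ vanishes on $[N+1,M]$, and Lemma~\ref{lem:gap} gives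
\[
KM_{j-1}<M_j\le C(M_{j-1}+c).
\]
So $(K-C)M_{j-1}<Cc$ for all large $j$. This is impossible, since $K>C$ and $M_{j-1}\to\infty$.
\end{proof}

Both trades in Lemma~\ref{lem:blocks} leave agent $n$ indifferent and the other agents untouched, so this proof uses efficiency in its full strength and not only weak efficiency.

\section{Geometric discounters}\label{sec:geometric}

When agent $n$ has utility $g_\gamma$ and only weak efficiency is assumed, two things change. First, a trade must now make everyone strictly better off. This is easy to arrange: geometric discounters value every slot positively, so a trading agent can hand one slot to each bystander. Second, $g_\gamma$ loses a factor $\gamma$ per slot rather than per block, so two later slots compensate agent $n$ for an earlier one only within a bounded distance. Long gaps cannot be forced, as Example~\ref{ex:progression} shows: there $D$ is an arithmetic progression. What survives is low density, as low as we like when $\gamma$ is close to $1$.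

\begin{definition}
Let $c,W\ge1$ be integers. A set $E\subset T$ is \emph{$(c,W)$-sparse} if there is $y_0\ge1$ with $|E\cap[y+1,y+W]|\le c$ for all $y\ge y_0$.
\end{definition}

We show that weak efficiency makes $D$ sparse with $c$ fixed and $W$ arbitrarily large, and that for large $W$ almost no $\delta$ admits a sparse tie. Throughout, $n\ge3$ and $\beta\in(0,1)$ are fixed.

\subsection{Weak efficiency forces sparseness}

\begin{lemma}\label{lem:sparse}
Let $c=(n-1)^2$, let $a\ge1$ be an integer with $n\beta^a<1$, let $W\ge1$ and $b=2a+c+W$. Let agents $1,\dots,n-1$ have utility $u=g_\delta$ with $\delta\le\beta$, and let agent $n$ have utility $v=g_\gamma$ with $\gamma^b>\frac12$. If $(S_i)$ is weakly efficient and $S_n\ne\emptyset$, then $D=T\setminus S_n$ is $(c,W)$-sparse.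
\end{lemma}

\begin{proof}
We first claim that
\begin{equation}\label{eq:window}
t\in S_n\quad\Longrightarrow\quad|D\cap[t+a,t+b]|\le c .
\end{equation}
Otherwise the $n-1$ impatient agents own more than $(n-1)^2$ slots of $[t+a,t+b]$, so one of them, agent $i$, owns $n$ slots $s_1,\dots,s_n$ there. Let agent $i$ receive $t$, give $s_1,s_2$ to agent $n$, and give one of $s_3,\dots,s_n$ to each of the other $n-2$ agents. Agent $i$ gains strictly, since $\sum_lu(s_l)\le n\delta^au(t)<u(t)$. Agent $n$ gains strictly, since $v(s_1)+v(s_2)\ge2\gamma^bv(t)>v(t)$. Each other agent receives a slot of positive value and gives nothing. This contradicts weak efficiency.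

To turn \eqref{eq:window} into sparseness, we need a slot of $S_n$ at the right distance before every late window. Let $y\ge\min S_n+a$, and let $t$ be the largest element of $S_n$ with $t+a\le y+1$. The interval $[t+a,t+a+c]$ has $c+1$ slots and lies in $[t+a,t+b]$, so by \eqref{eq:window} it contains some $t'\in S_n$. Since $t'>t$, the choice of $t$ gives $y+1<t'+a\le t+2a+c$. Hence $y+W<t+b$, so $[y+1,y+W]\subset[t+a,t+b]$, and \eqref{eq:window} gives $|D\cap[y+1,y+W]|\le c$.
\end{proof}

The hypotheses make agent $n$ strictly more patient than the others, since $\delta^b\le\beta^a<\frac1n<\gamma^b$. Some such separation is necessary, because for $\gamma=\delta$ every allocation is efficient.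

\subsection{Small values of polynomials with coefficients $-1,0,1$}

If $\varepsilon$ is a tie at $\delta\le\beta$, its truncation at length $N$ is a polynomial whose value at $\delta$ is of order $\beta^N$. We want to bound the measure of the set where one such polynomial is this small, and then sum over the few truncations that sparseness allows. Factoring over all $N-1$ roots shows only that a point with $|P(x)|\le\eta$ lies within about $\eta^{1/(N-1)}$ of a root, and for $\eta\approx\beta^N$ this does not tend to zero. The remedy is that the number of roots near $(0,\beta]$ is bounded independently of the degree, and the remaining factor is bounded below.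

We recall the tools. By the \emph{maximum principle}, a polynomial attains its maximum modulus over a closed disk on the boundary circle. If $g$ is holomorphic without zeros in a disk, then $\log|g|$ is harmonic there. \emph{Harnack's inequality} states that a harmonic function $h\ge0$ on $|z|<r$ satisfies $h(z)\le\frac{r+|z|}{r-|z|}h(0)$. Finally, for $|z|=\rho$ we have $\rho^2-\bar wz=z(\bar z-\bar w)$, so
\begin{equation}\label{eq:blaschke}
|\rho^2-\bar wz|=\rho\,|z-w|\qquad(|z|=\rho).
\end{equation}
Replacing a factor $z-w$ with $|w|<\rho$ by $(\rho^2-\bar wz)/\rho$ thus moves a zero out of the disk $|z|\le\rho$ without changing the modulus on its boundary; this is division by a Blaschke factor. Let $\mu$ denote Lebesgue outer measure on $\mathbb R$.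

\begin{lemma}\label{lem:sublevel}
There are an integer $M\ge1$ and $\kappa\in(0,1)$, depending only on $\beta$, such that every polynomial $P$ with coefficients in $\{-1,0,1\}$ and $P(0)=\pm1$ satisfies
\[
\mu\{x\in(0,\beta]:|P(x)|\le\eta\}\le4M(\eta/\kappa)^{1/M}\qquad(0<\eta<\kappa).
\]
\end{lemma}

\begin{proof}
Let $r=\frac{1+\beta}2$ and $R=\frac{1+r}2$, so $\beta<r<R<1$. The coefficient bound gives $|P(z)|\le\frac1{1-|z|}$ for $|z|<1$. Let $z_1,\dots,z_\nu$ be the zeros of $P$ in $|z|<r$, with multiplicity; they are nonzero. Write $P(z)=Q(z)\prod_i(z-z_i)$, and for $\rho\in\{r,R\}$ define the polynomial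
\[
G_\rho(z)=Q(z)\prod_{i=1}^\nu\frac{\rho^2-\bar z_iz}{\rho}.
\]
By \eqref{eq:blaschke}, $|G_\rho|=|P|\le\frac1{1-\rho}$ on $|z|=\rho$, so $|G_\rho|\le\frac1{1-\rho}$ on $|z|\le\rho$. Since $1=|P(0)|=|Q(0)|\prod_i|z_i|$, we have $|G_\rho(0)|=\prod_i\rho/|z_i|\ge(\rho/r)^\nu$.

\emph{Few zeros.} Taking $\rho=R$ gives $(R/r)^\nu\le\frac1{1-R}$, the bound that also follows from Jensen's formula. So $\nu\le M:=\lceil\log\frac1{1-R}/\log\frac Rr\rceil$.

\emph{The zero-free factor.} Take $\rho=r$ and $G=G_r$. It has no zeros in $|z|<r$, because $Q$ has none and $r^2-\bar z_iz$ vanishes only at a point of modulus $r^2/|z_i|>r$. Let $L=\log\frac1{1-r}$. Then $h=L-\log|G|$ is harmonic and nonnegative in $|z|<r$, and $h(0)\le L$ because $|G(0)|\ge1$. For $0<x\le\beta$, Harnack's inequality gives $h(x)\le\frac{r+\beta}{r-\beta}L$, so $\log|G(x)|\ge L-\frac{r+\beta}{r-\beta}L=-\frac{2\beta}{r-\beta}L$. That is, $|G(x)|\ge\kappa:=(1-r)^{2\beta/(r-\beta)}$.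

\emph{The lower bound for $P$.} For $0<x\le\beta$ we have $|r^2-\bar z_ix|\le2r^2\le2r$, and therefore
\[
|P(x)|=|G(x)|\prod_{i=1}^\nu\frac{r|x-z_i|}{|r^2-\bar z_ix|}\ge\kappa\prod_{i=1}^\nu\frac{|x-z_i|}2 .
\]
If $|P(x)|\le\eta<\kappa$, the product is at most $\eta/\kappa<1$. So $\nu\ge1$, and the smallest factor satisfies $|x-z_i|/2\le(\eta/\kappa)^{1/\nu}\le(\eta/\kappa)^{1/M}$. For each $i$ the real $x$ with this property lie in an interval of length at most $4(\eta/\kappa)^{1/M}$, and there are at most $M$ indices $i$.
\end{proof}

\subsection{Sparse ties are rare}

\begin{proposition}\label{prop:null}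
Let $M$ be as in Lemma~\ref{lem:sublevel}, and let $c,W\ge1$ be integers with
\begin{equation}\label{eq:W}
\theta:=(2W+1)^c\beta^{W/M}<1 .
\end{equation}
Then the set $\mathcal N$ of all $\delta\in(0,\beta]$ that admit a tie with $(c,W)$-sparse support is Lebesgue-null.
\end{proposition}

Condition \eqref{eq:W} compares, per window of $W$ slots, the number of sparse sign patterns with the factor by which Lemma~\ref{lem:sublevel} shrinks the measure. For fixed $c$ the first grows polynomially in $W$ and the second decays exponentially, so \eqref{eq:W} holds for all large $W$.

\begin{proof}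
Let $\varepsilon$ be a tie at $\delta$ whose support is sparse with constant $y_0$ and has first point $t_1$. Dividing the relation by $\delta^{t_1-1}$ shows that $(\varepsilon_{t+t_1-1})_{t\ge1}$ is a tie at $\delta$; it begins with $\pm1$, and its support is sparse with the same $y_0$. So $\mathcal N=\bigcup_{y_0\ge1}\mathcal N_{y_0}$, where $\mathcal N_{y_0}$ is the set of $\delta\in(0,\beta]$ that admit a tie with $\varepsilon_1=\pm1$ and sparse support with constant $y_0$. It suffices to show $\mu(\mathcal N_{y_0})=0$ for each $y_0$.

Let $\ell\ge1$ and $N=y_0+\ell W$. A window of $W$ slots carries at most $(2W+1)^c$ patterns in $\{-1,0,1\}^W$ with at most $c$ nonzero entries: such a pattern is determined by a list of $c$ items, each of which is either a position with a sign or a blank. The slots $[y_0+1,N]$ form $\ell$ windows, so there are at most $3^{y_0}(2W+1)^{c\ell}$ possible truncations $P(x)=\sum_{t\le N}\varepsilon_tx^{t-1}$, each with $P(0)=\pm1$. If $\varepsilon$ is a tie at $\delta\le\beta$, then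
\[
|P(\delta)|=\Bigl|\sum_{t>N}\varepsilon_t\delta^{t-1}\Bigr|\le\eta_\ell:=\frac{\beta^N}{1-\beta}.
\]
For large $\ell$ we have $\eta_\ell<\kappa$, and Lemma~\ref{lem:sublevel} summed over all truncations gives
\[
\mu(\mathcal N_{y_0})\le3^{y_0}(2W+1)^{c\ell}\cdot4M\Bigl(\frac{\beta^{y_0+\ell W}}{(1-\beta)\kappa}\Bigr)^{1/M}=4M\,3^{y_0}\Bigl(\frac{\beta^{y_0}}{(1-\beta)\kappa}\Bigr)^{1/M}\theta^{\ell}.
\]
The right side tends to $0$ as $\ell\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:geometric}]
The constants are chosen in this order. Let $M$ come from Lemma~\ref{lem:sublevel}, let $c=(n-1)^2$, let $W$ satisfy \eqref{eq:W}, and let $\mathcal N$ be the null set of Proposition~\ref{prop:null}. Let $a\ge1$ satisfy $n\beta^a<1$, and put $b=2a+c+W$ and $\gamma_0=2^{-1/(2b)}$. All of these depend only on $n$ and $\beta$, and $\gamma^b\ge2^{-1/2}>\frac12$ for $\gamma\in[\gamma_0,1)$.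

Let $\delta\in(0,\beta]\setminus\mathcal N$ and $\gamma\in[\gamma_0,1)$, let agents $1,\dots,n-1$ have utility $g_\delta$ and agent $n$ utility $g_\gamma$, and suppose that $(S_i)$ is envy-free and weakly efficient. By Lemma~\ref{lem:tie}, $S_n\ne\emptyset$ and there is a tie at $\delta$ with support in $D=T\setminus S_n$. By Lemma~\ref{lem:sparse}, $D$ is $(c,W)$-sparse, and so is every subset of $D$. Hence $\delta\in\mathcal N$, a contradiction.

For the last statement, given $k$, take $\beta\in(\frac k{k+1},1)$. The interval $(\frac k{k+1},\beta]$ has positive measure, so it contains some $\delta\notin\mathcal N$. With any $\gamma\in[\max(\gamma_0,\frac k{k+1}),1)$, all utilities lie in $\mathcal U_k\cap\mathcal U_{\mathrm M}$.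
\end{proof}

\begin{remark}
The exceptional set cannot be dropped. For $n=3$ and $\beta\ge(\sqrt5-1)/2$, Example~\ref{ex:golden} gives an envy-free and efficient allocation at $\delta=(\sqrt5-1)/2$ for all $\gamma$ close to $1$, so any set $\mathcal N$ as in Theorem~\ref{thm:geometric} contains this $\delta$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BM} Florian Brandl and Andrew Mackenzie, \emph{Patience ensures fairness}, arXiv:2311.06092 (2023).
\end{thebibliography}
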